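# Two-bridge knots as Fourier-$(1,1,2)$ knots

## 1. A curve with seven crossings

Let $M$ be an odd integer and consider the closed curve
$$x=\cos 2t,\qquad w=\cos\left(3t+\tfrac{\pi}{4}\right),\qquad h=\cos\left(Mt+\tfrac{\pi}{4}\right),\qquad 0\le t\le 2\pi .$$
Project it to the $(x,w)$-plane and treat $h$ as the height above that plane. The shadow does not depend on $M$, so let us find its double points once and for all.

Write $x=\cos 2u$ with $u\in[0,\pi/2]$. This value of $x$ is taken at $t=u,\ u+\pi,\ -u,\ -u+\pi$. There $w$ takes the values $f,-f,g,-g$, where
$$f=\cos\left(3u+\tfrac\pi4\right),\qquad g=\cos\left(3u-\tfrac\pi4\right),\qquad f-g=-\sqrt2\,\sin 3u,\qquad f+g=\sqrt2\,\cos 3u .$$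
A double point needs two of the four values to be equal, so $f=0$, $g=0$, $f=g$ or $f=-g$. At $u=0$ we have $f=g$, but there $t=u$ and $t=-u$ are the same point. At $u=\pi/2$ we have $f=-g$, but there $t=u$ and $t=\pi-u$ are the same point. Five values of $u$ remain.

| $u$ | coincidence | strands that cross | height of the first named strand minus the second |
|---|---|---|---|
| $\pi/12$ | $f=0$ | $t=u$ and $t=u+\pi$ | $2\cos(M\pi/12+\pi/4)$ |
| $\pi/6$ | $f=-g$ | $t=u$ and $t=\pi-u$, and their shifts by $\pi$ | $\sqrt2\cos(M\pi/6)$ |
| $\pi/4$ | $g=0$ | $t=-u$ and $t=\pi-u$ | $2\cos(-M\pi/4+\pi/4)$ |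
| $\pi/3$ | $f=g$ | $t=u$ and $t=-u$, and their shifts by $\pi$ | $-\sqrt2\sin(M\pi/3)$ |
| $5\pi/12$ | $f=0$ | $t=u$ and $t=u+\pi$ | $2\cos(5M\pi/12+\pi/4)$ |

In total there are $1+2+1+2+1=7$ crossings. In the rows with two crossings, the second is the image of the first under $t\mapsto t+\pi$, that is, under $(x,w,h)\mapsto(x,-w,-h)$.

Call a crossing *positive* if the slope $dw/dx$ is larger on the overstrand than on the understrand, and *negative* otherwise. The map $(x,w,h)\mapsto(x,-w,-h)$ negates both slopes and exchanges over and under. If the overstrand and understrand have slopes $o$ and $v$, then the image has overstrand slope $-v$ and understrand slope $-o$, and $o>v$ exactly when $-v>-o$. So the two crossings of a pair have the same sign, and the whole diagram is described by five signs $s_1,\dots,s_5$.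

We compute them. Since $dx/du<0$, a strand whose $w$ decreases in $u$ has positive slope. We use $f'=-3\sin(3u+\pi/4)$ and $g'=-3\sin(3u-\pi/4)$. At $u=\pi/12$ we get $f'=-3$, so the strand $t=u$ has the larger slope. At $u=\pi/6$ we get $f'=-3\sqrt2/2$ and $(-g)'=3\sqrt2/2$, so again $t=u$ has the larger slope. At $u=\pi/4$ we get $g'=-3$, so $t=-u$ has the larger slope. At $u=\pi/3$ we get $f'=3\sqrt2/2$ and $g'=-3\sqrt2/2$, so $t=-u$ has the larger slope. At $u=5\pi/12$ we get $f'=3$, so $t=u+\pi$ has the larger slope. Therefore
$$s_1=\operatorname{sgn}\cos\tfrac{(M+3)\pi}{12},\quad s_2=\operatorname{sgn}\cos\tfrac{M\pi}{6},\quad s_3=\operatorname{sgn}\cos\tfrac{(M-1)\pi}{4},\quad s_4=\operatorname{sgn}\sin\tfrac{M\pi}{3},\quad s_5=-\operatorname{sgn}\cos\tfrac{(5M+3)\pi}{12}.$$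

If $3\mid M$ then $\sin(M\pi/3)=0$, and if $M\equiv 3\pmod 4$ then $\cos((M-1)\pi/4)=0$. In both cases the curve meets itself. Everything depends only on $M$ modulo $24$, so the odd classes that remain are $M\equiv1,5,13,17$. Their sign vectors are
$$M\equiv1:\ (+,+,+,+,+),\quad M\equiv5:\ (-,-,-,-,-),\quad M\equiv13:\ (-,+,-,+,-),\quad M\equiv17:\ (+,-,+,-,+).$$
The shadow carries $2^5=32$ sign vectors with the symmetry $t\mapsto t+\pi$, and we see only four of them.

Perhaps the phase $\pi/4$ in $w$ was an unlucky choice. Replace $w$ by $\cos(3t+\psi)$ with $0<\psi<\pi/2$. The double points with $f=\pm g$ stay at $u=\pi/6$ and $u=\pi/3$. The middle crossings occur at the zeros of $w$,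
$$\gamma_0=\tfrac\pi6-\tfrac\psi3\in(0,\tfrac\pi6),\qquad |\gamma_{-1}|=\tfrac\pi6+\tfrac\psi3\in(\tfrac\pi6,\tfrac\pi3),\qquad \gamma_1=\tfrac\pi2-\tfrac\psi3\in(\tfrac\pi3,\tfrac\pi2),$$
so the order of the events is unchanged. The slope computations at these crossings are also unchanged: $3\gamma_0+\psi=\frac\pi2$, $3\gamma_{-1}+\psi=-\frac\pi2$ and $3\gamma_1+\psi=\frac{3\pi}2$, so $f'=-3$, $g'=-3$ and $f'=3$ as before. With $a_j=\cos(M\gamma_j+\frac\pi4)$ we still have $(s_1,s_3,s_5)=(\operatorname{sgn}a_0,\operatorname{sgn}a_{-1},-\operatorname{sgn}a_1)$. But $\gamma_{\pm1}=\gamma_0\pm\frac\pi3$, so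
$$a_{-1}+a_1=2\cos\tfrac{M\pi}3\;a_0=a_0\qquad\text{for odd }M\text{ with }3\nmid M. \tag{1}$$
If $(s_1,s_3,s_5)=(+,-,+)$, then $a_0>0$ while $a_{-1}<0$ and $a_1<0$, which contradicts (1). In the same way $(-,+,-)$ is impossible. So two of the eight patterns at the middle crossings never occur, whatever $M$ and $\psi$ are. We shall see at the end of Section 6 that these are exactly the patterns needed for a trefoil. The culprit is visible: the crossing times satisfy a rational linear relation, $\gamma_{-1}+\gamma_1=2\gamma_0$, and they differ by rational multiples of $\pi$.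

What happens if $w$ is allowed one more cosine? Can it free all the crossings, and do the knots obtained in this way include all knots of bridge number two?

## 2. Fourier knots with $n_x=2$

Knots are smooth regular embedded closed curves in $\mathbb R^3$ up to orientation-preserving isotopy, so mirror images are distinguished.

**Definition.** A *Lissajous knot* is a knot that can be parameterized, for $0\le t\le 2\pi$, as $(\cos(n_xt+\phi_x),\cos(n_yt+\phi_y),\cos(n_zt+\phi_z))$ with integer frequencies and real phases. A *Fourier-$(1,1,k)$ knot* is a knot with a parameterization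
$$x=\cos(n_xt+\phi_x),\qquad y=\cos(n_yt+\phi_y),\qquad z=\sum_{l=1}^kA_{z,l}\cos(n_{z,l}t+\phi_{z,l}),$$
with integer frequencies and real phases and amplitudes, such that this closed curve is embedded.

The curves of Section 1 are Lissajous knots for $M\equiv1,5,13,17\pmod{24}$. For $M=1$ the knot is trivial, because the linear height function $h=\cos(t+\frac\pi4)$ has a single maximum on it.

**Definition.** The *bridge number* of a knot is the least number of maxima of a linear height function with only nondegenerate critical points, taken over all curves representing the knot. A knot is *2-bridge* if its bridge number is $2$. Bridge number $1$ means that the knot is trivial.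

Lamm proved that every knot is a Fourier-$(1,1,k)$ knot for some $k$. Boocher, Daigle, Hoste and Zheng ("Sampling Lissajous and Fourier knots", arXiv:0707.4210, 2007) state the conjecture that every 2-bridge knot is a Fourier-$(1,1,k)$ knot with $n_x=2$ and $k\le2$. We prove that it is true.

**Theorem A.** Every 2-bridge knot (and the unknot) has a parameterization
$$x=\cos 2t,\qquad y=\cos\left(Mt+\tfrac{\pi}{4}\right),\qquad z=\cos(nt+\psi)+B\cos(t+\chi)$$
with $M$ odd and $n$ an odd prime. So it is a Fourier-$(1,1,2)$ knot with $n_x=2$.

**Theorem B.**

1. For a knot $K$ the following are equivalent: (i) $K$ is 2-bridge or trivial; (ii) $K$ is Fourier-$(1,1,2)$ with $n_x=2$; (iii) $K$ is Fourier-$(1,1,k)$ with $n_x=2$ for some $k$.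
2. A 2-bridge knot of determinant $\equiv\pm3\pmod 8$ (for example the trefoil; there are infinitely many) is not Fourier-$(1,1,1)$, so $k\le2$ cannot be replaced by $k\le1$. A Fourier-$(1,1,k)$ knot with $|n_x|\le1$ is trivial, so $n_x=2$ cannot be lowered.
3. For each 2-bridge knot $K$, every sufficiently large prime $n$ can be used in Theorem A, with $|B|$ as small as desired. For each such $n$ there are $\psi,B,\chi$ such that every odd $M$ gives a knot, and the set of odd $M>0$ giving $K$ has positive density among the odd positive integers. This density is an integer multiple of $2^{-(2n-1)}$.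

It is natural to draw such a knot in the $(x,y)$-plane, where both coordinates are single cosines, and to let the sum $z$ decide the crossings. We do the opposite, as in Section 1. The diagram lives in the plane of $x$ and the two-cosine coordinate, and the single cosine $y$, with one huge frequency $M$, is the height. The second cosine serves only to move the crossing times slightly, so that no relation such as $\gamma_{-1}+\gamma_1=2\gamma_0$ survives. Kronecker's theorem then lets $M$ choose all crossings independently. Two things remain to be understood: which knots the shadow carries (Sections 3 to 6), and why the times become independent (Section 7).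

## 3. Rational tangles and their fractions

A tangle here is a pair of arcs in a ball, drawn in a disc with four endpoints NW, NE, SW, SE. The *$0$-tangle* consists of an arc NW–NE and an arc SW–SE. A half twist of two adjacent endpoints adds one crossing between them in a collar of the disc. *Rational tangles* are those obtained from the $0$-tangle by such half twists. The following facts are standard (Conway 1970; Burde–Zieschang, *Knots*, Ch. 12; Kauffman–Lambropoulou, *On the classification of rational tangles*, Adv. Appl. Math. 33 (2004), and *On the classification of rational knots*, Enseign. Math. 49 (2003)).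

**(R1)** A rational tangle carries a fraction $F\in\mathbb Q\cup\{\infty\}$, with $F=0$ for the $0$-tangle. A half twist of the two left (or the two right) endpoints replaces $F$ by $F\pm1$. A half twist of the two top (or the two bottom) endpoints replaces $1/F$ by $1/F\pm1$. In each case the sign depends only on whether the overstrand of the added crossing has positive or negative slope, not on which of the two sides is twisted, and the two slopes give opposite signs. Rational tangles with equal fractions are isotopic rel endpoints.

**(R2)** The *numerator closure* $N(T)$ joins NW–NE and SW–SE outside the tangle. Every 2-bridge knot is $N(T)$ with $F(T)=p/q$, where $p\ge3$ is odd and $\gcd(p,q)=1$, and its determinant is $p$. The unknot is the case $p=1$. A bottom half twist changes $p/q$ to $p/(q\pm p)$ and is removed by a Reidemeister I move after closing. So $p/q$ and $p/(q\pm p)$ give the same knot, and since $p$ is odd, one may take $q$ odd.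

For example, three equal left half twists of the $0$-tangle give $F=\pm3$, and the closure is a trefoil, of determinant $3$. The figure-eight knot is $N(5/2)$. Here $q=2$ is even, but $5/2$ and $5/7$ give the same knot, and $7$ is odd.

For the examples only, we normalize the sign in (R1). A single crossing arises both by a left twist from the $0$-tangle ($F=0$) and by a top twist from the tangle with arcs NW–SW and NE–SE ($1/F=0$). Its fraction is $\pm1$ either way, so a given overstrand slope has the same sign in both rules. We let positive slope mean $+1$. With the other normalization every fraction changes sign, which corresponds to taking mirror images.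

The two moves act on $\mathbb Q\cup\{\infty\}$ through matrices in $PSL_2(\mathbb Z)$:
$$A=\begin{pmatrix}1&1\\0&1\end{pmatrix}:\ F\mapsto F+1,\qquad B_0=\begin{pmatrix}1&0\\1&1\end{pmatrix}:\ \tfrac1F\mapsto\tfrac1F+1 .$$
On a fraction $b/d$ they act by $(b,d)\mapsto(b+d,d)$ and $(b,d)\mapsto(b,d+b)$.

In Section 1 the middle crossings came one at a time and the outer ones came in pairs of equal sign. We shall see in Section 6 that in tangle language such a diagram with $n$ middle crossings produces the fractions
$$A^{e_n}B_0^{2d_{n-1}}A^{e_{n-1}}\cdots B_0^{2d_1}A^{e_1}(0),\qquad e_i,d_i\in\{\pm1\}. \tag{2}$$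
For $n=3$ we can list them. Reversing all signs replaces $F$ by $-F$, so take $e_1=+1$. After $A$, $B_0^{2d_1}$, $A^{e_2}$ we have one of four values:
$$1\mapsto\tfrac13\mapsto\tfrac43\text{ or }-\tfrac23\quad(d_1=+1),\qquad 1\mapsto-1\mapsto0\text{ or }-2\quad(d_1=-1).$$
The last two letters give the following fractions.

| $(d_1,e_2)$ and value | $(d_2,e_3)=(+,+)$ | $(+,-)$ | $(-,+)$ | $(-,-)$ |
|---|---|---|---|---|
| $(+,+)$: $4/3$ | $15/11$ | $-7/11$ | $1/5$ | $-9/5$ |
| $(+,-)$: $-2/3$ | $3$ | $1$ | $5/7$ | $-9/7$ |
| $(-,+)$: $0$ | $1$ | $-1$ | $1$ | $-1$ |
| $(-,-)$: $-2$ | $5/3$ | $-1/3$ | $3/5$ | $-7/5$ |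

For instance, $-2/3$ has $1/F=-3/2$. Adding $2$ gives $1/2$, so $B_0^2(-2/3)=2$, and $A(2)=3$. So $3=AB_0^2A^{-1}B_0^2A(0)$. In the table, $e=(+,-,+)$ gives $3,\,5/7,\,5/3,\,3/5$, and all other patterns with $e_1=+1$ give the numerators $1,7,9,15$ up to sign.

## 4. Every odd fraction is an alternating word

**Lemma 1.** Let $p,q$ be odd and coprime. There is $n_0$ such that for every odd $n\ge n_0$ there are signs $e_1,\dots,e_n,d_1,\dots,d_{n-1}\in\{\pm1\}$ with
$$\frac pq=A^{e_n}B_0^{2d_{n-1}}A^{e_{n-1}}\cdots B_0^{2d_1}A^{e_1}(0). \tag{3}$$

A Euclidean algorithm easily writes $p/q$ as a word in powers of $A$ and $B_0^2$. The trouble is that in (3) every exponent of $A$ must be exactly $\pm1$ and every exponent of $B_0$ exactly $\pm2$. The remedy is an involution hidden in the alphabet, which turns blocks of equal letters into alternating ones.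

**Step 1: reach $p/q$ from $0$ by some word.** We show that every $b/d$ with $b,d$ coprime and $d$ odd is $W(0)$ for a word $W$ in the letters $A^{\pm1},B_0^{\pm2}$, by induction on $|d|$. If $|d|=1$, then $b/d$ is an integer $k$, and $k=A^k(0)$. If $|d|\ge3$, apply a power of $A$ to reduce $b$ modulo $d$ so that $|b|\le|d|/2$. Here $b\ne0$ because $b$ and $d$ are coprime and $|d|\geq 3$, and $|b|\neq|d|/2$ because $d$ is odd. So $0<|b|<|d|/2$. Now choose $k$ with $|d+2kb|\le|b|$, which is possible because consecutive numbers $d+2kb$ differ by $2|b|$. Applying $B_0^{2k}$ replaces $(b,d)$ by $(b,d+2kb)$. The new denominator is odd, still coprime to $b$, and smaller in absolute value, so the induction hypothesis applies. Undoing the moves gives the word for the original fraction.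

**Step 2: make the number of letters even.** Let $p/q=W(0)$. Since $B_0^2(0)=0$, we may replace $W$ by $WB_0^2$ if necessary, and so assume that $W$ has an odd number of letters. Put $V=WA^{-1}$. As a word it has an even number of letters, and $V(1)=W(A^{-1}(1))=W(0)=p/q$.

**Step 3: rewrite $V$ as a product of elements $A^eB_0^{2d}$ with $e,d=\pm1$.** Let
$$J=AB_0^{-2}=\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-2&1\end{pmatrix}=\begin{pmatrix}-1&1\\-2&1\end{pmatrix}.$$
Then $J^2=-I$, so $J^2=1$ in $PSL_2(\mathbb Z)$. From $J=AB_0^{-2}$ we get $B_0^{-2}=A^{-1}J$, and, taking inverses, $B_0^2=JA$. Substitute these for the letters $B_0^{\pm2}$ in $V$. Each letter of $V$ contributes exactly one letter $A^{\pm1}$, so $V$ becomes a word in $A^{\pm1}$ and $J$ with an even number of letters $A^{\pm1}$.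

Pair the $A$-letters consecutively, the first with the second, the third with the fourth, and so on. After cancelling $J^2=1$, there is $J^0$ or $J^1$ between the two letters of a pair. Put $J'=A^{-1}JA$. The possible pairs are
$$A^{\epsilon}A^{\delta}\in\{1,A^{\pm2}\},\quad AJA=A^2J',\quad AJA^{-1}=A^2J'A^{-2},\quad A^{-1}JA=J',\quad A^{-1}JA^{-1}=J'A^{-2},$$
where each identity follows by inserting $J'=A^{-1}JA$ on the right. Between pairs there are only powers of $J$. Hence $V$ is a product of elements $J,J',A^2,A^{-2}$. Each of these is a product of elements of the required form: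
$$J=AB_0^{-2},\qquad J'=A^{-1}(JA)=A^{-1}B_0^2,$$
$$A^2=(AJA)(A^{-1}JA)=(AB_0^2)(A^{-1}B_0^2),\qquad A^{-2}=(A^{-2}J)J=(A^{-1}B_0^{-2})(AB_0^{-2}).$$
In the third identity, $AJA\cdot A^{-1}JA=AJ^2A=A^2$. In the fourth, $A^{-2}J=A^{-1}(A^{-1}J)=A^{-1}B_0^{-2}$.

So $V$ is a product of $N$ elements $A^eB_0^{2d}$ for some $N\ge0$. Since $1=A(0)$, the equation $p/q=V(1)=VA(0)$ has the form (3) with $n=N+1$ and $e_1=1$.

**Step 4: determine the parity of $n$ and pad the word.** Follow the pair (numerator, denominator) modulo $2$ along (3), starting from $(0,1)$. Each $A^{\pm1}$ fixes the denominator, and each $B_0^{\pm2}$ changes it by a multiple of $2$, so the denominator stays odd. Each $B_0^{\pm2}$ fixes the numerator, and each $A^{\pm1}$ changes its parity because the denominator is odd. At the end the numerator is $\equiv n\pmod 2$ and also $\equiv p\equiv1$. So $n$ is odd. Finally, $JJ=(AB_0^{-2})(AB_0^{-2})$ acts as the identity, and inserting it on the left of (3) raises $n$ by $2$ without changing the value. Hence all larger odd $n$ occur as well. $\square$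

For the fraction $3$ the recipe takes $W=AAA$, with an odd number of letters, and $V=AAAA^{-1}$, with pairs $AA=A^2$ and $AA^{-1}=1$. So $V=A^2=(AB_0^2)(A^{-1}B_0^2)$ and $3=AB_0^2A^{-1}B_0^2A(0)$, the word found in Section 3.

## 5. A three-parameter family of shadows

Let $n$ be an odd prime and $r=(n-1)/2$. For parameters $(\lambda,\mu,\psi)$ near $(0,0,\pi/4)$ and odd $M$ put
$$x=\cos2t,\qquad w(t)=\cos(nt+\psi)+\mu\cos\psi\cos t-\lambda\sin\psi\sin t,\qquad h(t)=\cos\left(Mt+\tfrac\pi4\right).$$
Choosing $B,\chi$ with $B\cos\chi=\mu\cos\psi$ and $B\sin\chi=\lambda\sin\psi$ gives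
$$w(t)=\cos(nt+\psi)+B\cos(t+\chi),\qquad B^2=\mu^2\cos^2\psi+\lambda^2\sin^2\psi .$$
We consider the diagram of $(x,w,h)$ in the $(x,w)$-plane, with $h$ as height. Since $n$ and $M$ are odd, $w(t+\pi)=-w(t)$ and $h(t+\pi)=-h(t)$.

**Step 1: find the functions whose zeros are the crossings.** As in Section 1, write $x=\cos2u$ with $u\in[0,\pi/2]$. The points over $x$ are $t=u,\ u+\pi,\ -u,\ -u+\pi$, with $w$-values $f,-f,g,-g$, where $f(u)=w(u)$ and $g(u)=w(-u)$. The terms of $w$ are arranged so that
$$f-g=-2\sin\psi\,(\sin nu+\lambda\sin u),\qquad f+g=2\cos\psi\,(\cos nu+\mu\cos u). \tag{4}$$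
So $\lambda$ moves only the crossings with $f=g$, and $\mu$ only those with $f=-g$. Put $S(u)=\sin nu/\sin u$ and $C(u)=\cos nu/\cos u$. Since $n$ is odd, both extend analytically to $[0,\pi/2]$, with $S(0)=n$ and $C(\pi/2)=n\sin\frac{n\pi}2=\pm n$. Then
$$f-g=-2\sin\psi\,\sin u\,(S(u)+\lambda),\qquad f+g=2\cos\psi\,\cos u\,(C(u)+\mu). \tag{5}$$

**Step 2: list the zeros at the base point $(0,0,\pi/4)$.** All of them are multiples of $\frac{\pi}{4n}$, and $\frac\pi2=2n\cdot\frac\pi{4n}$.

- $S$ has in $[0,\pi/2]$ exactly the zeros $\alpha_k=\frac{k\pi}n=4k\cdot\frac\pi{4n}$, $1\le k\le r$.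
- $C$ has in $[0,\pi/2]$ exactly the zeros $\beta_k=\frac{(2k-1)\pi}{2n}=(4k-2)\cdot\frac\pi{4n}$, $1\le k\le r$. The zero of $\cos nu$ at $\pi/2$ drops out because $C(\pi/2)=\pm n$.
- $w$ has in $[-\pi/2,\pi/2]$ exactly the zeros $\gamma_j=\frac{\pi/2+j\pi-\psi}n=(4j+1)\cdot\frac\pi{4n}$, $-r\le j\le r$. Indeed $|4j+1|\le2n=4r+2$ means $0\le j\le r$ or $1\le-j\le r$.

All these zeros are simple and interior to the respective intervals. The numbers $|\gamma_j|$ are exactly the odd multiples $1,3,\dots,2n-1$ of $\frac\pi{4n}$, each occurring once: $j\ge0$ gives $1,5,\dots,2n-1$, and $j<0$ gives $3,7,\dots,2n-3$. The $\alpha_k$ and $\beta_k$ are the even multiples $2,4,\dots,2n-2$.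

**Step 3: carry the zeros along to nearby parameters.** Let $F_0$ be a smooth function on a compact interval with only simple interior zeros. Around each zero there is a small interval on which $|F_0'|$ is bounded below and at whose ends $F_0$ has opposite signs. Off these intervals $|F_0|$ is bounded below. Both properties persist under $C^1$-small perturbations. So the perturbed function has the same number of zeros, all simple and interior. For an analytic family the analytic implicit function theorem makes these zeros analytic in the parameters.

Apply this to $S+\lambda$, $C+\mu$ and $w$. There is an arbitrarily small open box $U$ containing $(0,0,\pi/4)$, with $|\lambda|,|\mu|<1$ and $\psi\in(0,\pi/2)$ on $U$, on which these functions have exactly the simple zeros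
$$\alpha_k(\lambda),\qquad\beta_k(\mu),\qquad\gamma_j(\lambda,\mu,\psi).$$
They are real-analytic, and after shrinking $U$ the numbers $\alpha_k,\beta_k,|\gamma_j|$ remain distinct, in the same order, and inside $(0,\pi/2)$. By (5), the only other zero of $f-g$ in $[0,\pi/2]$ is $u=0$, and the only other zero of $f+g$ is $u=\pi/2$.

**Step 4: describe the double points.** Two of $f,-f,g,-g$ coincide only if $f=0$, $g=0$, $f=g$ or $f=-g$. As $u$ goes from $0$ to $\pi/2$, the events alternate
$$\text{I},\ \text{II},\ \text{I},\ \text{II},\ \dots,\ \text{II},\ \text{I},$$
with $n$ events of type I, at the $|\gamma_j|$, and $n-1$ events of type II, at the $\alpha_k$ and $\beta_k$.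

At a type I event exactly one of $f,g$ vanishes, because the $|\gamma_j|$ are distinct. The two middle strands cross at $w=0$, at times $\gamma_j$ and $\gamma_j+\pi$. At a type II event $f=g\ne0$ or $f=-g\neq0$. The two upper strands cross and, symmetrically, the two lower strands cross.

**Step 5: describe the two ends.** At $u=0$ the strands $t=\pm u$ join at $t=0$, and the strands $t=\pi\pm u$ join at $t=\pi$. Moreover $w(0)=-w(\pi)=\cos\psi\,(1+\mu)\ne0$. At $u=\pi/2$ the strands $t=u$ and $t=\pi-u$ join at $t=\pi/2$, and the other two join at $t=-\pi/2$. Moreover $w(\pi/2)=-w(-\pi/2)=-\sin\psi\,(\sin\frac{n\pi}2+\lambda)\ne0$. So at both ends the two upper strands are joined to each other, and so are the two lower strands, and the two caps do not meet.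

**Step 6: check that the shadow is a generic immersion.** We have $x'=-2\sin2t$, which vanishes only at multiples of $\pi/2$. There
$$w'(0)=-\sin\psi\,(n+\lambda)\ne0,\qquad w'(\pi/2)=-\cos\psi\,\left(n\sin\tfrac{n\pi}2+\mu\right)\ne0,\qquad w'(t+\pi)=-w'(t),$$
so the velocity never vanishes. Since $\cos2s=\cos2t$ exactly when $s\equiv\pm t\pmod\pi$, there are no double points besides those in Step 4. They are transverse. At type I the derivatives with respect to $u$ are $f'$ and $-f'$ with $f'\neq0$ (or the same with $g$), because the zero of $w$ is simple. At type II we have $f'\ne g'$, respectively $f'\ne-g'$, because the zero in question is simple. No three strands meet, since distinct events occur at distinct $u$ and the two crossings of a type II pair lie at $w$-values of opposite sign.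

In summary, the shadow is the plat closure (upper two strands capped, lower two strands capped, at both ends) of a four-strand braid shadow. This braid shadow consists alternately of one middle crossing and one pair (upper crossing, lower crossing), with $n$ middle crossings and $n-1$ pairs. It does not depend on $M$.

## 6. Heights, signs and the fraction of the diagram

**Step 1: compute the height differences.** For $M$ odd,
$$\begin{aligned}
\text{type I:}\quad & h(\gamma_j)-h(\gamma_j+\pi)=2\cos\left(M\gamma_j+\tfrac\pi4\right),\\
\text{type II},\ f=g:\quad & h(\alpha_k)-h(-\alpha_k)=-2\sin\tfrac\pi4\,\sin(M\alpha_k)=-\sqrt2\,\sin(M\alpha_k),\\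
\text{type II},\ f=-g:\quad & h(\beta_k)-h(\pi-\beta_k)=h(\beta_k)+h(-\beta_k)=\sqrt2\,\cos(M\beta_k).
\end{aligned}\tag{6}$$
The second crossing of a type II pair is the image of the first under $t\mapsto t+\pi$, that is, under $(x,w,h)\mapsto(x,-w,-h)$. By the computation in Section 1 the two crossings have the same sign, where a crossing is positive if $dw/dx$ is larger on the overstrand. If all quantities in (6) are nonzero, the curve $(x,w,h)$ is embedded. Changing the sign of one quantity in (6) changes exactly the corresponding crossing or pair. From now on we assume that they are all nonzero.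

**Step 2: cut the diagram into growing discs.** Let $-1<s<1$ be a level at which no event occurs, and let $D_s$ be the rectangle $s\le x\le2$, $|w|\le3$. It contains the part of the diagram with $x\ge s$, since $|w|\le1+|\mu|+|\lambda|<3$. Its left side meets the curve in four points, called $1,2,3,4$ from top to bottom. The counterclockwise orientation of $\partial D_s$ runs downward along the left side, so $1,2,3,4$ are in counterclockwise order. Identify $D_s$ with the standard tangle disc by an orientation-preserving homeomorphism with
$$1=\text{NE},\qquad2=\text{NW},\qquad3=\text{SW},\qquad4=\text{SE},$$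
which is also a counterclockwise order.

When $s$ decreases past an event to $s'$, a strip is added on the left. Pull the other three sides of $D_s$ slightly inward, where there is no part of the diagram. Then $D_{s'}$ is $D_s$ with an annular collar, and the collar can be cut along an arc on the right that misses the diagram. In the remaining rectangle we see four strands crossing the collar, with one crossing between neighbors $2,3$ at a type I event, and with a crossing of $1,2$ and a crossing of $3,4$ at a type II event. So no hidden rotation of the collar occurs. A type I event is a left half twist (NW with SW). A type II event is one top half twist (NE with NW) together with one bottom half twist (SW with SE).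

**Step 3: translate signs into twists.** The slope in (R1) refers to the standard disc, while our sign refers to the plat picture, so we need a description of a crossing that does not depend on the picture. At a crossing, let the *swept* regions be the two opposite regions covered when the overstrand is rotated counterclockwise onto the understrand. Orientation-preserving homeomorphisms of the plane preserve them. For a crossing added in a collar, the four local regions are the inner one (towards the old disc), the outer one, and two lateral ones.

In the plat picture the old disc is on the right, so the inner and outer regions are east and west, and the lateral ones are north and south. If the overstrand has the larger slope, rotating it counterclockwise onto the understrand passes through the vertical direction and sweeps north and south. If it has the smaller slope, the rotation does not pass through the vertical and sweeps east and west. So a crossing is positive if and only if its swept regions are lateral, for upper, middle and lower crossings alike.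

In the standard tangle disc draw the strands of the new crossing with slopes $\pm1$. For a left twist the inner region is east and the outer is west, so the lateral regions are north and south. They are swept if and only if the overstrand has positive slope. For a top twist the inner region is south and the outer is north, and for a bottom twist it is the other way around. In both cases the lateral regions are east and west, and they are swept if and only if the overstrand has negative slope.

Consequently the top and bottom twists coming from one pair, whose crossings have equal signs, have overstrands whose slopes have the same sign. By (R1) the pair changes $1/F$ by $+2$ or by $-2$. It acts as $B_0^2$ or $B_0^{-2}$, according to the sign of its crossings. A type I event acts as $A$ or $A^{-1}$, according to the sign of its crossing.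

**Step 4: read off the knot.** Near $x=1$ the caps at $u=0$ join $1$–$2$ and $3$–$4$, that is, NE–NW and SW–SE. This is the $0$-tangle, with $F=0$. At the end, the caps at $u=\pi/2$ join $1$–$2$ and $3$–$4$ by disjoint arcs outside the disc. Such arcs are unique up to isotopy in the complementary disc of $S^2$, so this is the numerator closure. Therefore the curve $(x,w,h)$ represents the knot $N(T)$ with
$$F(T)=A^{e_n}B_0^{2d_{n-1}}A^{e_{n-1}}\cdots B_0^{2d_1}A^{e_1}(0),\qquad e_i,d_i\in\{\pm1\}. \tag{7}$$
The $2n-1$ signs $e_i,d_i$ correspond one by one, up to sign changes fixed by the shadow and independent of $M$, to the signs of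
$$\cos\left(M\gamma_j+\tfrac\pi4\right),\qquad\sin(M\alpha_k),\qquad\cos(M\beta_k).$$

**The case $n=3$.** With the normalization of Section 3, a positive type I crossing has an overstrand of positive slope, so $e=+1$, and a positive pair has overstrands of negative slope, so $d=-1$. Thus $e=(s_1,s_3,s_5)$ and $d=(-s_2,-s_4)$. For the Lissajous curves of Section 1 this gives the fraction $1$ for $M\equiv1$, in agreement with the fact that $M=1$ gives the unknot. It gives $-1$ for $M\equiv5$, $-15/11$ for $M\equiv13$, and $15/11$ for $M\equiv17$. By the table in Section 3, a fraction with numerator $\pm3$ requires $e=\pm(+,-,+)$. These are the patterns forbidden by (1), for every $\psi$. So no trefoil arises with $\lambda=\mu=0$, $n=3$ and this $h$, although the shadow carries it.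

## 7. Crossing times without rational relations

The first plan would be to keep $\lambda=\mu=0$ and let $n$ and $M$ grow. Then $\alpha_k=\frac{k\pi}n$ and $\beta_k=\frac{(2k-1)\pi}{2n}$ are rational multiples of $\pi$. The signs of $\sin(M\alpha_k)$ and $\cos(M\beta_k)$ depend only on $M$ modulo $4n$, so the $2n$ odd residue classes yield at most $2n$ patterns at the $n-1$ pairs. But there are $2^{n-1}$ patterns, and $2^{n-1}>2n$ for $n\ge5$. The plan stops here: the frequency $M$ is a single integer, and it can control $2n-1$ signs independently only if the crossing times are not tied together by rational relations. Part 2 of Theorem B shows that for some knots no choice of a single cosine can work.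

The parameters $\lambda,\mu,\psi$ remove all these relations at once.

**Lemma 2.** For almost all $(\lambda,\mu,\psi)\in U$ the $2n$ numbers $\pi,\ \alpha_1,\dots,\alpha_r,\ \beta_1,\dots,\beta_r,\ \gamma_{-r},\dots,\gamma_r$ are linearly independent over $\mathbb Q$.

**Step 1: reduce to identities on $U$.** For integers $a_k,b_k,c_j,c$ the function
$$\Phi=\sum_ka_k\alpha_k+\sum_kb_k\beta_k+\sum_jc_j\gamma_j-c\pi$$
is real-analytic on the connected open set $U$. If $\Phi\not\equiv0$, its zero set has measure $0$. There are countably many integer vectors, and a countable union of null sets is null. So it suffices to show that $\Phi\equiv0$ on $U$ forces all coefficients to be $0$. We test $\Phi$ by its first derivatives along $\lambda=\mu=0$.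

**Step 2: collect the arithmetic of $\zeta$.** Let $\zeta=-e^{i\pi/n}=e^{2\pi ih_0/n}$ with $h_0=(n+1)/2$, which is coprime to $n$. So $\zeta$ is a primitive $n$-th root of unity. Since $n$ is prime, its minimal polynomial over $\mathbb Q$ is $1+X+\dots+X^{n-1}$. Hence $\zeta,\dots,\zeta^{n-1}$ are linearly independent over $\mathbb Q$, and every $\mathbb Q$-linear relation among $1,\zeta,\dots,\zeta^{n-1}$ is a multiple of $\sum_j\zeta^j=0$. Moreover
$$(-1)^k\sin\tfrac{k\pi}n=\operatorname{Im}\zeta^k=\frac{\zeta^k-\zeta^{n-k}}{2i}.$$
For $1\le k\le r$ the exponents $k$ and $n-k$ run through $1,\dots,n-1$ without repetition. So the numbers $\sin\frac{k\pi}n$, $1\le k\le r$, are linearly independent over $\mathbb Q$. The primality of $n$ is used here: for $n=9$ one has $\sin\frac\pi9+\sin\frac{2\pi}9=2\sin\frac\pi6\cos\frac\pi{18}=\sin\frac{4\pi}9$, so these sines are dependent.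

**Step 3: differentiate the crossing times.** At $\lambda=0$, differentiating $\sin n\alpha_k+\lambda\sin\alpha_k=0$ gives $n\cos(k\pi)\,\alpha_k'+\sin\frac{k\pi}n=0$. At $\mu=0$, differentiating $\cos n\beta_k+\mu\cos\beta_k=0$ gives $-n\sin\frac{(2k-1)\pi}2\,\beta_k'+\cos\frac{(2k-1)\pi}{2n}=0$. Hence
$$\alpha_k'(0)=-\frac{(-1)^k}n\sin\frac{k\pi}n,\qquad\beta_k'(0)=\frac{(-1)^{k-1}}n\cos\frac{(2k-1)\pi}{2n}=\frac{(-1)^{k-1}}n\sin\frac{(r+1-k)\pi}n.$$
The last equality holds since $\frac\pi2-\frac{(2k-1)\pi}{2n}=\frac{(n+1-2k)\pi}{2n}=\frac{(r+1-k)\pi}n$. For $\lambda=\mu=0$ we have $\gamma_j=\frac{\pi/2+j\pi-\psi}n$, so $\partial_\psi\gamma_j=-\frac1n$. At $t=\gamma_j$ we have $w_t=-n\sin(\frac\pi2+j\pi)=-n(-1)^j$ and $w_\lambda=-\sin\psi\sin\gamma_j$, so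
$$\partial_\lambda\gamma_j=-\frac{w_\lambda}{w_t}=-\frac{(-1)^j}n\sin\psi\,\sin\gamma_j .$$

**Step 4: show that all $c_j$ vanish.** Suppose $\Phi\equiv0$. Only the $\gamma_j$ depend on $\psi$, so applying $\partial_\psi$ at $(0,0,\psi)$ gives $\sum_jc_j=0$. Next apply $\partial_\lambda$ at $(0,0,\psi)$:
$$\sum_ka_k\alpha_k'(0)-\frac1n\sin\psi\sum_jc_j(-1)^j\sin\frac{\pi/2+j\pi-\psi}n=0. \tag{8}$$
The first sum does not depend on $\psi$. Since $(-1)^je^{ij\pi/n}=\zeta^j$, it follows that
$$\sin\psi\sum_jc_j(-1)^j\sin\frac{\pi/2+j\pi-\psi}n=\sin\psi\;\operatorname{Im}\left(e^{-i\psi/n}Z\right),\qquad Z=e^{i\pi/2n}\sum_jc_j\zeta^j,$$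
is constant for $\psi$ in an interval. The right side is analytic in $\psi\in\mathbb R$, so it is constant on $\mathbb R$, and it vanishes at $\psi=0$. Thus $\operatorname{Im}(e^{-i\psi/n}Z)=0$ whenever $\sin\psi\ne0$, and by continuity for all $\psi$. Taking $\psi=0$ gives $\operatorname{Im}Z=0$, and $\psi=\frac{n\pi}2$ gives $\operatorname{Im}(-iZ)=-\operatorname{Re}Z=0$. So $Z=0$, that is, $\sum_{|j|\le r}c_j\zeta^j=0$. The indices $-r,\dots,r$ form a complete residue system modulo $n$, so by Step 2 all $c_j$ are equal. Together with $\sum_jc_j=0$ this gives $c_j=0$ for all $j$.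

**Step 5: finish.** Now (8) reads $\sum_ka_k\alpha_k'(0)=0$, a rational relation among the numbers $\sin\frac{k\pi}n$, so all $a_k=0$. Likewise $\partial_\mu\Phi=0$ gives $\sum_kb_k\beta_k'(0)=0$. As $k$ runs over $1,\dots,r$, so does $r+1-k$, so all $b_k=0$. What is left is $c\pi=0$, so $c=0$. $\square$

## 8. Proof of Theorem A

We use Kronecker's theorem: if $1,\theta_1,\dots,\theta_m$ are linearly independent over $\mathbb Q$, then the points $(k\theta_1,\dots,k\theta_m)$, $k=1,2,\dots$, are dense in $(\mathbb R/\mathbb Z)^m$.

**Step 1: fix the target.** Let $K$ be a 2-bridge knot or the unknot, and let $K^*$ be its mirror image, which is again 2-bridge or trivial. By (R2), $K^*=N(T_0)$ with $F(T_0)=p/q$, where $p,q$ are odd and coprime. By Lemma 1 there are an odd prime $n$ and signs $e_i,d_i$ satisfying (3), because all sufficiently large odd $n$ are allowed.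

**Step 2: fix the shadow.** For this $n$ choose $(\lambda,\mu,\psi)\in U$ as in Lemma 2. Let $\tau_1,\dots,\tau_{2n-1}$ denote the $\alpha_k,\beta_k,\gamma_j$. Then $1$ and the numbers $\tau_i/\pi$ are linearly independent over $\mathbb Q$.

**Step 3: choose $M$.** For $M=2M'+1$ we have
$$\frac{M\tau_i}{2\pi}=M'\,\frac{\tau_i}\pi+\frac{\tau_i}{2\pi}.$$
By Kronecker's theorem these vectors, for $M'=1,2,\dots$, are dense in $(\mathbb R/\mathbb Z)^{2n-1}$, since the step vector is $(\tau_i/\pi)_i$ and the shift is fixed. So there is an odd $M$ for which, modulo $2\pi$, each $M\gamma_j+\frac\pi4$ is close to $0$ or $\pi$ as we wish, each $M\alpha_k$ is close to $\frac\pi2$ or $-\frac\pi2$ as we wish, and each $M\beta_k$ is close to $0$ or $\pi$ as we wish. Then all quantities in (6) are nonzero, with any prescribed signs. By the last statement of Section 6, Step 4, we can arrange that the signs in (7) are the required $e_i,d_i$.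

**Step 4: identify the knot.** The curve $(x,w,h)$ is regular, because its shadow is immersed, and it is embedded. By (7) and (3) it represents $N(T)$ with $F(T)=p/q$. By (R1), $T$ and $T_0$ are isotopic rel endpoints, so the knot is $K^*$. Interchanging the last two coordinates is a reflection of $\mathbb R^3$. Hence
$$(x,h,w)=\left(\cos2t,\ \cos\left(Mt+\tfrac\pi4\right),\ \cos(nt+\psi)+B\cos(t+\chi)\right)$$
has knot type $K$. This is a parameterization as in Theorem A, and a Fourier-$(1,1,2)$ parameterization with $n_x=2$. So the conjecture is true. $\blacksquare$

For the trefoils $n=3$ is enough: the words for $3$ and $-3$ have $n=3$, and Section 5 and Lemma 2 hold for the prime $3$.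

## 9. Proof of Theorem B

**Part 1: the equivalences.** The implication (i)⇒(ii) is Theorem A, and (ii)⇒(iii) is trivial. For (iii)⇒(i), suppose that a knot has $x=\cos(2t+\phi_x)$. The critical points of the linear height function $x$ are the zeros of $\sin(2t+\phi_x)$. There $x''=-4\cos(2t+\phi_x)\ne0$, so all of them are nondegenerate, and two of them are maxima. So the bridge number is at most $2$. If it is $2$, the knot is 2-bridge, and if it is $1$, the knot is trivial.

**Part 2: one cosine in $z$ is not enough.** Consider a Fourier-$(1,1,1)$ knot. If its amplitude in $z$ is $0$ or one of its frequencies is $0$, it lies in a plane and is trivial. Otherwise we rescale $z$ by a positive factor and, if the amplitude is negative, add $\pi$ to the phase. So the knot is a Lissajous knot.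

The frequencies of an embedded Lissajous curve are pairwise coprime. First, two zero frequencies would give a closed curve in a line, which is not embedded. Suppose next that two frequencies have greatest common divisor $d\ge2$, and put $\delta=2\pi/d$. Then the points at $t$ and $t+\delta$ agree in those two coordinates for every $t$. If the third coordinate is $\cos(mt+\phi)$, then
$$\cos(mt+\phi)-\cos(m(t+\delta)+\phi)=2\sin\tfrac{m\delta}2\,\sin\left(mt+\phi+\tfrac{m\delta}2\right),$$
which vanishes for some $t$ if $m\neq0$ and for all $t$ if $m=0$. So two different times give the same point, a contradiction.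

Lissajous knots have Arf invariant $0$ (Bogle, Hearst, Jones, Stoilov, *Lissajous knots*, J. Knot Theory Ramifications 3 (1994) 121–140). By Levine's theorem, the Arf invariant of $K$ is $0$ if and only if $\Delta_K(-1)\equiv\pm1\pmod8$, where $\Delta_K$ is the Alexander polynomial, and $|\Delta_K(-1)|$ is the determinant. A knot of determinant $\equiv\pm3\pmod8$ has Arf invariant $1$ and is nontrivial. So it is neither planar nor Lissajous, and it is not Fourier-$(1,1,1)$. This applies to the 2-bridge torus knots $T(2,p)$ with $p\equiv\pm3\pmod8$, which have determinant $p$. There are infinitely many of them, and $p=3$ is the trefoil. The table of Section 3 agrees with this: the patterns $e=(+,-,+)$ excluded by (1) give the determinants $3$ and $5$, and the other patterns give $1,7,9,15$, which are $\equiv\pm1\pmod8$.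

**Part 2, continued: $n_x=2$ cannot be lowered.** If $|n_x|=1$, then $x$ has only nondegenerate critical points and one maximum on the knot, so the knot is trivial. If $n_x=0$, then $x$ is constant, so the curve is planar and therefore trivial.

**Part 3: large primes, small $|B|$, and every odd $M$.** Let $K$ be a 2-bridge knot. Apply Lemma 1 to a fraction $p/q$ of $K^*$ with $p,q$ odd. Every odd $n\ge n_0$ works there, in particular every sufficiently large prime, and the proof of Theorem A uses nothing else about $n$. The box $U$ can be taken arbitrarily small around $(0,0,\pi/4)$, and $B^2=\mu^2\cos^2\psi+\lambda^2\sin^2\psi$, so $|B|$ can be as small as desired.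

Fix such an $n$ and parameters as in Lemma 2, and let $M$ be any odd integer. If a quantity in (6) vanished, then $M\gamma_j+\frac\pi4$ or $M\beta_k$ would be an odd multiple of $\frac\pi2$, or $M\alpha_k$ a multiple of $\pi$. Since $M\ne0$, each of these is a nontrivial rational linear relation between $\pi$ and one of the $\tau_i$, which Lemma 2 excludes. So nothing vanishes, and every odd $M$ gives a knot.

**Part 3, continued: the density.** By Weyl's theorem, the linear independence of $1,\tau_1/\pi,\dots,\tau_{2n-1}/\pi$ makes the points $((2M'+1)\tau_i/2\pi)_i$, $M'=0,1,2,\dots$, equidistributed in $(\mathbb R/\mathbb Z)^{2n-1}$. Prescribing the sign of one quantity in (6) restricts one coordinate to an open half-circle. So prescribing all of them cuts out a product of $2n-1$ open half-circles, whose measure is $2^{-(2n-1)}$ and whose boundary has measure $0$. Hence each of the $2^{2n-1}$ sign vectors occurs for a set of odd $M$ of density exactly $2^{-(2n-1)}$ among the odd positive integers. By (7) the knot type depends only on the sign vector, and by Lemma 1 at least one sign vector gives $K^*$ for $(x,w,h)$, that is, $K$ for $(x,h,w)$.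 Therefore the density of the odd $M>0$ that give $K$ is a positive integer multiple of $2^{-(2n-1)}$. $\blacksquare$

For $n=3$ and a trefoil the density can be read off. Among the $32$ words, those with numerator $\pm3$ have the values $3,\,-\frac35,\,-3,\,\frac35$, one word each. By (R2), $3/(-5)$, $3/(-2)$ and $3/1$ give the same knot, so $3$ and $-\frac35$ give one trefoil, and $-3$ and $\frac35$ give its mirror image, which is a different knot. All other words give knots of determinant different from $3$. So, for parameters as in Lemma 2 with $n=3$, each trefoil occurs for a set of odd $M>0$ of density exactly $\frac2{32}=\frac1{16}$.
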